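# Oscillating existential formulas: why $\mathsf{QGrz}$ is not a modal companion of $\mathsf{IQC}$

## 1. Propositional formulas and finite posets

Intuitionistic logic can be read inside modal logic by putting a box in front of everything that should be "stable". We ask how strong the modal logic on the other side may be before this reading proves too much. We begin with the case where nothing goes wrong, propositional formulas and the Grzegorczyk axiom, after fixing the setting.

Throughout, formulas are first-order, without equality and without function symbols. $\mathsf{IQC}$ is the intuitionistic predicate calculus. $\mathsf{QS4}$ is classical predicate logic together with the $\mathsf{S4}$ axioms $\Box(p\to q)\to(\Box p\to\Box q)$, $\Box p\to p$, $\Box p\to\Box\Box p$ and the necessitation rule; the Barcan formula is not assumed. We write $\neg\varphi$ for $\varphi\to\bot$ and $\Diamond$ for $\neg\Box\neg$. A *predicate modal logic* contains $\mathsf{QS4}$ and is closed under modus ponens, generalization and necessitation.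

**Definition (Gödel translation).**
$$P(x_1,\dots,x_n)^t=\Box P(x_1,\dots,x_n),\quad \bot^t=\bot,\quad (\varphi\wedge\psi)^t=\varphi^t\wedge\psi^t,\quad (\varphi\vee\psi)^t=\varphi^t\vee\psi^t,$$
$$(\varphi\to\psi)^t=\Box(\varphi^t\to\psi^t),\quad (\forall x\,\varphi)^t=\Box\forall x\,\varphi^t,\quad (\exists x\,\varphi)^t=\exists x\,\varphi^t.$$

For instance, $(\neg P(x))^t=\Box\neg\Box P(x)$ and $(\forall x(P(x)\to Q(x)))^t=\Box\forall x\,\Box(\Box P(x)\to\Box Q(x))$.

**Definition (modal companion).** For $\mathsf M\supseteq\mathsf{QS4}$ put $\rho\mathsf M=\{\varphi:\mathsf M\vdash\varphi^t\}$. The logic $\mathsf M$ is a *modal companion* of a superintuitionistic predicate logic $\mathsf L$ if $\mathsf L=\rho\mathsf M$.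

The theorem of Rasiowa and Sikorski says that $\mathsf{IQC}\vdash\varphi$ iff $\mathsf{QS4}\vdash\varphi^t$. So $\mathsf{QS4}$ is a modal companion of $\mathsf{IQC}$, and $\mathsf{IQC}\subseteq\rho\mathsf M$ for every $\mathsf M\supseteq\mathsf{QS4}$.

**Definition (Grzegorczyk logic).** Let $\mathsf{grz}=\Box(\Box(p\to\Box p)\to p)\to p$. The logic $\mathsf{QGrz}$ is $\mathsf{QS4}+\mathsf{grz}$: all substitution instances of $\mathsf{grz}$ by predicate formulas are axioms.

The problem, stated in the paper of Guram Bezhanishvili and Luca Carai, "Failure of the Blok-Esakia Theorem in the monadic setting", arXiv:2405.09401 (2024), is this: is $\mathsf{QGrz}$ a modal companion of $\mathsf{IQC}$? Equivalently, does $\mathsf{QGrz}\vdash\varphi^t$ imply $\mathsf{IQC}\vdash\varphi$ for every $\varphi$?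

**Kripke models.** An *intuitionistic* Kripke model is a poset $W$ with nonempty domains $D_w$, where $D_w\subseteq D_v$ whenever $w\le v$, and with persistent atoms: if $w\Vdash P(\bar a)$ and $w\le v$, then $v\Vdash P(\bar a)$. Implication and $\forall$ look upward: $w\Vdash\varphi\to\psi$ iff every $v\ge w$ forcing $\varphi$ forces $\psi$, and $w\Vdash\forall x\,\varphi$ iff $v\Vdash\varphi(d)$ for all $v\ge w$ and $d\in D_v$. The other clauses are local. $\mathsf{IQC}$ is sound for these models (Kripke 1965), and forcing is persistent for all formulas.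

A *modal* Kripke model is a reflexive transitive frame with nonempty expanding domains and an arbitrary interpretation of the letters at each world. Quantifiers at $w$ range over $D_w$, and $\Box$ means "at all accessible worlds". Call a formula true in the model if it holds at every $w$ under every assignment into $D_w$. Then $\mathsf{QS4}$ is sound: instantiation is fine because free variables take values in $D_w$; necessitation is fine because $D_w\subseteq D_v$ for accessible $v$; and the $\mathsf{S4}$ axioms use reflexivity and transitivity.

An intuitionistic model is in particular a modal model, and there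
$$w\models\psi^t(\bar a)\iff w\Vdash\psi(\bar a). \tag{1}$$
This is an induction on $\psi$. For atoms, $w\models\Box P(\bar a)$ iff all $v\ge w$ satisfy $P(\bar a)$, which by persistence means $w\Vdash P(\bar a)$. For $\to$ and $\forall$, the box in the translation is exactly the phrase "for all $v\ge w$" in the forcing clause. The remaining clauses are local on both sides.

**Proposition 1.** Suppose $\varphi$ is not forced at some world of an intuitionistic Kripke model whose poset has no infinite strictly ascending chain. Then $\mathsf{QGrz}\nvdash\varphi^t$. In particular, if $\varphi$ is propositional (letters being nullary predicates) and $\mathsf{QGrz}\vdash\varphi^t$, then $\mathsf{IQC}\vdash\varphi$.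

*Proof.* By (1), $\varphi^t$ is false somewhere in the model read modally. So it is enough that every instance of $\mathsf{grz}$ is true in the model. Let $\chi$ be a modal formula with parameters in $D_w$, and suppose $w\models\Box(\Box(\chi\to\Box\chi)\to\chi)$ but $w\not\models\chi$. Since there is no infinite ascending chain, there is a maximal $v\ge w$ with $v\not\models\chi$. Every $u>v$ satisfies $\chi$, and so does everything above $u$; hence $u\models\chi\to\Box\chi$. At $v$ itself $\chi\to\Box\chi$ holds vacuously. So $v\models\Box(\chi\to\Box\chi)$, and therefore $v\models\chi$, a contradiction.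

For the last statement, suppose $\varphi$ is propositional and $\mathsf{IQC}\nvdash\varphi$. Then $\varphi$ is not a theorem of intuitionistic propositional logic, so by the finite model property of that logic it is refuted on a finite poset. Give every world the same one-element domain and apply the first part. $\blacksquare$

So on propositional formulas the answer is yes. What changes for predicate formulas?

## 2. Infinite ascending chains, and definable sets that settle down

What changes is that predicate formulas may need infinite ascending chains to be refuted. The standard example is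
$$\delta=\neg\neg\forall x(P(x)\vee\neg P(x)).$$
If a poset has no infinite ascending chain, every world lies below a maximal one. At a maximal world forcing is classical, so $\forall x(P(x)\vee\neg P(x))$ is forced there, and $\delta$ is forced everywhere. Thus Proposition 1 can never be applied to $\delta$. Yet $\mathsf{IQC}\nvdash\delta$. Take worlds $(\omega,\le)$, domains $D_n=\{0,\dots,n\}$, and $n\Vdash P(d)$ iff $d<n$. At $n$ the element $n$ satisfies neither $P$ nor $\neg P$ (it acquires $P$ at $n+1$). So no world forces $\forall x(P(x)\vee\neg P(x))$, and no world forces $\delta$.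

A sensible first guess is therefore that $\delta$ separates $\mathsf{QGrz}$ from $\mathsf{IQC}$. It does not: **$\mathsf{QGrz}\nvdash\delta^t$.** We show that the model just described, with all letters other than $P$ interpreted as empty, makes every instance of $\mathsf{grz}$ true; by (1) it makes $\delta^t$ false.

*All truth sets are eventually constant.* For $n,m\ge1$ and tuples $\bar a$ from $D_n$, $\bar b$ from $D_m$ of equal length, write $(n,\bar a)\sim(m,\bar b)$ if for each $i$: $a_i<n$ iff $b_i<m$. (Otherwise $a_i=n$ and $b_i=m$.) Claim: if $(n,\bar a)\sim(m,\bar b)$, then $n\models\chi(\bar a)$ iff $m\models\chi(\bar b)$ for every modal $\chi$. Atoms and Boolean connectives are clear. For quantifiers, an element $d\in D_m$ is matched by $0\in D_n$ if $d<m$ (note $0<n$), and by $n$ if $d=m$; the other direction is symmetric. For $\Box$, a world $m'\ge m$ is matched by $n$ if $m'=m$. If $m'>m$, it is matched by $n+1$: all $a_i\le n<n+1$ and all $b_i\le m<m'$, so $(n+1,\bar a)\sim(m',\bar b)$. Again the other direction is symmetric. Consequently, for fixed parameters $\bar a$, the truth value of $\chi(\bar a)$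 is the same at all $n\geq 1$ with $n>\max_i a_i$.

*Eventually constant truth sets satisfy $\mathsf{grz}$.* Suppose $w\models\Box(\Box(\chi\to\Box\chi)\to\chi)$ and $w\not\models\chi$. If $\chi$ is eventually true, let $v\ge w$ be the last world where it is false, and argue as in Proposition 1. If $\chi$ is eventually false, take $v\ge w$ such that $\chi$ is false at every $u\ge v$. Then $\Box(\chi\to\Box\chi)$ holds vacuously at $v$, so $v\models\chi$, a contradiction.

This shows what a separating formula must do. An infinite chain is not enough. The formula must force some *definable* set of worlds to change its truth value forever. Suppose $Z$ is a closed modal formula true exactly at the even worlds of $\omega$, and put $p:=\neg Z$ in $\mathsf{grz}$. Above any world there is an odd world, where $p$ holds but $\Box p$ fails. So $\Box(p\to\Box p)$ is false everywhere, the premise of $\mathsf{grz}$ is true everywhere, and $p$ is false at $0$: the instance of $\mathsf{grz}$ fails.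

How can intuitionistic data define an oscillating set? Intuitionistic formulas define up-sets, which never oscillate. On a chain, $\Box P(d)\wedge\neg\Box Q(d)$ for a single $d$ defines an up-set minus an up-set, hence an interval, which does not oscillate either. But
$$\exists x\,(\Box P(x)\wedge\neg\Box Q(x))$$
is a union of such intervals, one for each $x$, and if new elements keep appearing it can switch on and off infinitely often. The remaining task is to force this switching by an intuitionistic formula.

## 3. Two existential formulas that recur and exclude each other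

Let $P,Q,P',Q'$ be unary and let $T=T_1\wedge T_2\wedge T_3$, where
$$T_1=\neg\forall x(P(x)\to Q(x)),\qquad T_2=\neg\forall x(P'(x)\to Q'(x)),$$
$$T_3=\forall x\forall y\big(P(x)\wedge P'(y)\to Q(x)\vee Q'(y)\big).$$
With $Z=\exists x(\Box P(x)\wedge\neg\Box Q(x))$ and $Z'=\exists y(\Box P'(y)\wedge\neg\Box Q'(y))$, the translations of $T_1$ and $T_2$ will say that $Z$ and $Z'$ each recur forever, and that of $T_3$ will imply that they never hold together. So $Z$ is forced to oscillate.

**Theorem 1.** $\mathsf{IQC}\nvdash\neg T$, but $\mathsf{QGrz}\vdash(\neg T)^t$. This already holds in $\mathsf{QS4}$ plus all predicate instances of McKinsey's axiom $\Box\Diamond p\to\Diamond\Box p$ (call this logic $\mathsf{QS4.1}$). Hence neither $\mathsf{QGrz}$, nor $\mathsf{QS4.1}$, nor any extension of either is a modal companion of $\mathsf{IQC}$.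

So the answer to the problem is **no**, and since $\mathsf{IQC}\subseteq\rho\,\mathsf{QGrz}$ always holds, $\mathsf{IQC}\subsetneq\rho\,\mathsf{QGrz}$.

**Step 1: a model of $T$.** This step shows $\mathsf{IQC}\nvdash\neg T$. Take $(\omega,\le)$ with $D_n=\{0,\dots,n\}$, and for $d\in D_n$ put

* $n\Vdash P(d)$ iff $d$ is even; $n\Vdash P'(d)$ iff $d$ is odd;
* $n\Vdash Q(d)$ iff $d<n$; $n\Vdash Q'(d)$ iff $d<n$.

All of this is persistent.

No world $n$ forces $\forall x(P(x)\to Q(x))$: take an even $m\ge n$; at $m$ the element $m\in D_m$ satisfies $P$ but not $Q$. So every world forces $T_1$. Using odd $m$ in the same way, every world forces $T_2$. For $T_3$, let $n\Vdash P(d)\wedge P'(e)$. Then $d\ne e$, one being even and the other odd, and $d,e\le n$. So $d<n$ or $e<n$, that is, $n\Vdash Q(d)\vee Q'(e)$. This holds at every world, so every world forces $T_3$. Thus $0\Vdash T$ and $0\nVdash\neg T$. (In this model $Z$ holds at $n$ iff some even $d\le n$ is not $<n$, i.e. iff $n$ is even. Likewise $Z'$ holds exactly at odd $n$.)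

**Step 2: three facts about $\mathsf{QS4}$.** These let us compute translations; they are used again in Theorem 2.

**(F1)** $\Box\forall x\,\chi\to\forall x\,\Box\chi$ is provable, and hence $\Box\forall x\,\Box\chi\leftrightarrow\Box\forall x\,\chi$. For the first, box $\forall x\,\chi\to\chi$ to get $\Box\forall x\,\chi\to\Box\chi$, and generalize over $x$. In the equivalence, "$\to$" follows from $\Box\chi\to\chi$. For "$\leftarrow$", $\Box\forall x\,\chi\to\Box\Box\forall x\,\chi\to\Box\forall x\,\Box\chi$. Dropping inner boxes by $\Box\chi\to\chi$ also gives $\Box\forall x\,\Box\forall y\,\Box\chi\to\Box\forall x\forall y\,\chi$.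

**(F2)** $\psi^t\leftrightarrow\Box\psi^t$ for every intuitionistic $\psi$. The direction "$\leftarrow$" is an axiom; "$\to$" goes by induction. Atoms, $\to$ and $\forall$ have translations beginning with $\Box$, so $\Box\chi\to\Box\Box\chi$ applies. For $\bot$ it is trivial. For $\wedge$, $\Box$ commutes with conjunction. For $\vee$, $\varphi^t\vee\psi^t\to\Box\varphi^t\vee\Box\psi^t\to\Box(\varphi^t\vee\psi^t)$. For $\exists$, $\exists x\,\psi^t\to\exists x\,\Box\psi^t\to\Box\exists x\,\psi^t$, where the last arrow comes from boxing $\psi^t\to\exists x\,\psi^t$.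

**(F3)** For unary $P,Q$ and $Z=\exists x(\Box P(x)\wedge\neg\Box Q(x))$, the formula $(\forall x(P(x)\to Q(x)))^t$ is equivalent to $\Box\neg Z$. Indeed, it is $\Box\forall x\,\Box(\Box P(x)\to\Box Q(x))$, which by (F1) is equivalent to $\Box\forall x(\Box P(x)\to\Box Q(x))$, and $\forall x(\Box P(x)\to\Box Q(x))$ is classically equivalent to $\neg Z$.

**Step 3: reduction to one closed modal formula.** We extract from $T^t$ only what is needed. By (F3), $T_1^t$ is equivalent to $\Box\neg\Box\neg Z$, i.e. to $\Box\Diamond Z$; likewise $T_2^t\leftrightarrow\Box\Diamond Z'$. By (F1), $T_3^t$ implies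
$$\Box\forall x\forall y\big(\Box P(x)\wedge\Box P'(y)\to\Box Q(x)\vee\Box Q'(y)\big).$$
The formula under the outer box is classically incompatible with $Z\wedge Z'$: witnesses $x$ and $y$ for $Z$ and $Z'$ violate it. So $T_3^t$ implies $\Box\neg(Z\wedge Z')$. Put
$$\tau=\Box\Diamond Z\wedge\Box\Diamond Z'\wedge\Box\neg(Z\wedge Z').$$
Then $\mathsf{QS4}\vdash T^t\to\tau$, and $\mathsf{QS4}\vdash\tau\to\Box\tau$ because every conjunct begins with $\Box$. Now $(\neg T)^t=\Box(T^t\to\bot)$. So if a predicate modal logic $\mathsf M$ proves $\neg\tau$, it proves $T^t\to\bot$ and, by necessitation, $(\neg T)^t$. It remains to prove $\neg\tau$.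

**Step 4: two consequences of $\tau$ in $\mathsf{QS4}$.** They say that $Z$ cannot become permanent, and that $\neg Z$ does not always persist.

(i) $\mathsf{QS4}\vdash\tau\to\neg\Box Z$. From $\Box Z$ and $\Box\neg(Z\wedge Z')$ we get $\Box\neg Z'$, which contradicts $\Diamond Z'$, a consequence of $\Box\Diamond Z'$.

(ii) $\mathsf{QS4}\vdash\tau\to\neg\Box(\neg Z\to\Box\neg Z)$. From $\Diamond Z$ and $\neg Z\to\Box\neg Z$ we get $Z$, because $\neg Z$ would give $\Box\neg Z$, i.e. $\neg\Diamond Z$. Boxing this implication, $\Box\Diamond Z$ and $\Box(\neg Z\to\Box\neg Z)$ give $\Box Z$, contradicting (i).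

**Step 5: refuting $\tau$ with $\mathsf{grz}$.** By (ii), $\tau\to\big(\Box(\neg Z\to\Box\neg Z)\to\neg Z\big)$ holds, since $\tau$ refutes the inner premise. Necessitation and $\tau\to\Box\tau$ give
$$\mathsf{QS4}\vdash\tau\to\Box\big(\Box(\neg Z\to\Box\neg Z)\to\neg Z\big).$$
The instance of $\mathsf{grz}$ with $p:=\neg Z$ yields $\mathsf{QGrz}\vdash\tau\to\neg Z$. Necessitation and $\tau\to\Box\tau$ again give $\mathsf{QGrz}\vdash\tau\to\Box\neg Z$. But $\tau\to\Box\Diamond Z\to\Diamond Z$. So $\mathsf{QGrz}\vdash\neg\tau$.

**Step 6: refuting $\tau$ with McKinsey's axiom.** From $\tau$ we get $\Box\Diamond Z$, hence $\Diamond\Box Z$ by the axiom. But boxing (i) and using $\tau\to\Box\tau$ gives $\tau\to\Box\neg\Box Z$, that is, $\tau\to\neg\Diamond\Box Z$. So $\neg\tau$ is again provable.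

If $\mathsf M$ extends $\mathsf{QGrz}$ or $\mathsf{QS4.1}$, then $\neg T\in\rho\mathsf M$ and $\neg T\notin\mathsf{IQC}$. $\blacksquare$

**Remark (linearity).** The model in Step 1 is a chain. At a world $n$, with parameters from $D_n$, the sets of worlds $m\ge n$ forcing $\varphi$ and forcing $\psi$ are up-sets of a chain, so one contains the other. Hence all instances of $(\varphi\to\psi)\vee(\psi\to\varphi)$ are forced. Now let $\mathsf L$ be any superintuitionistic predicate logic all of whose theorems are forced in that model, for example $\mathsf{IQC}$ plus this linearity axiom. Then $\mathsf L$ has no modal companion containing $\mathsf{QGrz}$ or $\mathsf{QS4.1}$: such a companion $\mathsf M$ would put $\neg T$ into $\rho\mathsf M=\mathsf L$, but $\neg T$ is not forced at $0$.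

## 4. Arbitrary propositional axioms above $\mathsf{S4}$

In the propositional setting, every $\Lambda$ with $\mathsf{S4}\subseteq\Lambda\subseteq\mathsf{Grz}$ is a companion of intuitionistic logic. Theorem 1 spoils this for predicate logic at $\mathsf{Grz}$ and already at McKinsey's axiom. Which propositional axioms can still be added to $\mathsf{QS4}$? For a propositional normal modal logic $\Lambda\supseteq\mathsf{S4}$, let $\mathsf Q\Lambda$ be $\mathsf{QS4}$ plus all substitution instances, by predicate formulas, of theorems of $\Lambda$.

**Theorem 2.** If $\mathsf M\supseteq\mathsf{QS4}$ is a predicate modal logic that proves all predicate substitution instances of some propositional formula $\alpha$ with $\mathsf{S4}\nvdash\alpha$, then $\rho\mathsf M\ne\mathsf{IQC}$. This is witnessed by a formula with only unary predicates. Consequently, $\mathsf Q\Lambda$ is a modal companion of $\mathsf{IQC}$ iff $\Lambda=\mathsf{S4}$.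

The last sentence follows from the first. If $\Lambda=\mathsf{S4}$, then $\mathsf Q\Lambda=\mathsf{QS4}$, and the Rasiowa–Sikorski theorem applies. If $\Lambda\ne\mathsf{S4}$, there is $\alpha\in\Lambda$ with $\mathsf{S4}\nvdash\alpha$; then $\mathsf Q\Lambda$ proves all its instances, so $\rho\mathsf Q\Lambda\ne\mathsf{IQC}$.

**The single formula $\neg T$ is not enough.** Let $\alpha=\Box(\Box p\to q)\vee\Box(\Box q\to p)$. It is not a theorem of $\mathsf{S4}$: on the fork with a root and two end points $a,b$, let $p$ hold only at $a$ and $q$ only at $b$; then $\Box p\to q$ fails at $a$ and $\Box q\to p$ fails at $b$, so $\alpha$ fails at the root. On a chain, however, every instance of $\alpha$ is true. If it failed at $w$, there would be $u,v\ge w$ with $\Box p,\neg q$ at $u$ and $\Box q,\neg p$ at $v$. If $u\le v$, then $p$ holds at $v$; if $v\le u$, then $q$ holds at $u$; both are contradictions. So the chain of Theorem 1, read modally, satisfies $\mathsf{QS4}$ and all instances of $\alpha$, while by (1) it refutes $(\neg T)^t$. For this $\alpha$ another formula is needed, one that forces a fork.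

**What to generalize.** In Theorem 1, $\tau$ makes $Z$ and $\neg Z$ behave like the two points of a two-element cluster: exactly one of them holds at each moment, and from either the other can always be reached. McKinsey's axiom fails on such a cluster, so $\tau$ is refuted. The Kripke model, on the other hand, imitates the cluster by a chain $\omega$ that runs through the two points alternately. For general $\alpha$ we take a finite frame refuting it, replace each cluster by a copy of $\omega$ that runs through the points of the cluster cyclically, and write an intuitionistic formula from whose translation $\mathsf{QS4}$ recovers the whole frame. The new ingredient is the order between clusters. It is easiest to describe when the clusters form a tree and all have the same size, so we first arrange this.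

## 5. Unraveling to a finite tree of equal clusters

**Step 1: the frame.** This step replaces a refuting frame by one of a convenient shape. Recall that a *cluster* of a reflexive transitive frame is a class of mutually accessible points, and that clusters are partially ordered by accessibility. A *p-morphism* $f$ is a monotone map with the back condition: if $f(x)$ sees $w$, then $x$ sees some $y$ with $f(y)=w$. If $V$ is the pullback of a valuation along a p-morphism $f$, then $x$ and $f(x)$ satisfy the same formulas.

By the finite model property of $\mathsf{S4}$ (McKinsey), $\alpha$ is refuted at a root of a finite rooted reflexive transitive frame $F$. Let $n$ be the maximal size of a cluster of $F$. Let $\mathcal T$ be the set of strictly increasing sequences $(C_0<C_1<\dots<C_k)$ of clusters of $F$ with $C_0$ the root cluster, ordered by initial segment. It is a finite tree with root $r=(C_0)$. Put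
$$F'=\mathcal T\times\{1,\dots,n\},\qquad (t,i)R(s,j)\iff t\le s.$$
For each cluster $C$ choose a surjection $g_C:\{1,\dots,n\}\to C$, and put $f((C_0,\dots,C_k),i)=g_{C_k}(i)$.

*Example.* Let $F$ be a point $a$ below a cluster $\{b,c\}$. Then $n=2$, $\mathcal T$ has two nodes, and $F'$ is a two-element cluster below another; $f$ collapses the lower one to $a$. If $F$ is the diamond $a<b,c<d$, then $n=1$ and $\mathcal T$ has the six nodes $(a)$, $(a,b)$, $(a,c)$, $(a,d)$, $(a,b,d)$, $(a,c,d)$, writing each cluster as its point.

*The map $f$ is a p-morphism onto $F$.* Monotone: if $t\le s$, the last cluster of $t$ is below or equal to the last cluster of $s$. Back condition: let $f(t,i)$ see $w\in C'$, where $t$ ends in $C_k$. Then $C_k\le C'$. If $C'=C_k$, then $w=g_{C_k}(j)=f(t,j)$ for some $j$, and $(t,i)R(t,j)$. If $C_k<C'$, then the extended sequence $t^\frown C'$ is in $\mathcal T$, and $w=f(t^\frown C',j)$ for some $j$. Onto: every point of $F$ is seen from the root point $f(r,1)$, so the back condition applies.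

Pull the refuting valuation back to a valuation $V$ on $F'$. The root of $F$ refuting $\alpha$ is $g_{C_0}(i_0)$ for some $i_0$, so
$$\alpha\text{ is false at }(r,i_0)\text{ in }(F',V). \tag{2}$$
From now on "child" means immediate successor in $\mathcal T$, and siblings are children of the same node.

## 6. An intuitionistic description of the tree of clusters

**Step 2: the formula.** Use unary predicates $N_t$ for $t\in\mathcal T$, $t\ne r$, and $P_{t,i},Q_{t,i}$ for $t\in\mathcal T$, $1\le i\le n$. Put

* $r_t=\exists z\,N_t(z)$ for $t\ne r$, and $r_r=\bot\to\bot$ ("we have reached $t$");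
* $c_t=\bigvee\{r_s:s\text{ a child of }t\}$, with $c_t=\bot$ if $t$ is a leaf ("we have moved on beyond $t$");
* $b_{t,i}=\forall x(P_{t,i}(x)\to Q_{t,i}(x))$ (its translation is $\Box\neg Z_{t,i}$ for a formula $Z_{t,i}$ as in (F3)).

Let $\sigma$ be the conjunction of the following, for all $t\in\mathcal T$ and $1\le i\le n$:

1. $r_s\to r_t$, for $s$ a child of $t$;
2. $\neg(r_s\wedge r_{s'})$, for distinct siblings $s,s'$;
3. $\forall x(P_{t,i}(x)\to r_t)$;
4. $\forall x(c_t\to Q_{t,i}(x))$;
5. $\forall x\forall y\big(P_{t,i}(x)\wedge P_{t,j}(y)\to Q_{t,i}(x)\vee Q_{t,j}(y)\big)$, for $i\ne j$;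
6. $r_t\wedge b_{t,i}\to c_t$;
7. $r_t\wedge(r_s\to c_s)\to c_t$, for $s$ a child of $t$.

Finally let $\varepsilon=(\sigma\to c_r)$.

Items 1 and 2 say that the reached nodes form a branch. Items 3 and 4 confine activity at $t$ to the time spent at $t$. Item 5 is $T_3$. Item 6 is the relative form of $T_1$: while we are at $t$, each $Z_{t,i}$ recurs. Item 7 says that while we are at $t$, each child $s$ can be entered. The conclusion $c_r$ replaces $\bot$, because "being at the root" means "not yet $c_r$".

*Example.* Let $\alpha=p\to\Box p$, refuted on a two-point chain. Then $n=1$ and $\mathcal T=\{r,s\}$. Item 7 reads $(\bot\to\bot)\wedge\neg r_s\to r_s$, which is intuitionistically equivalent to $\neg\neg r_s$, and the conclusion of $\varepsilon$ is $r_s$. So at the core of $\varepsilon$ is double negation elimination for $\exists z\,N_s(z)$.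

## 7. A Kripke model with one copy of $\omega$ for each node

**Step 3: $\mathsf{IQC}\nvdash\varepsilon$.** We build a model that runs cyclically through each cluster. The worlds are $\mathcal T\times\omega$, with
$$(t,m)\le(s,k)\iff t<s,\ \text{ or } t=s\text{ and }m\le k,$$
which is a partial order. The domains are $D_w=\{d\in\mathcal T\times\omega:d\le w\}$. They contain $w$, so they are nonempty, and they expand by transitivity. At $w=(u,m)$, for $d\in D_w$, put

* $N_s(d)$ iff $s\le u$;
* $P_{t,i}(d)$ iff $d=(t,k)$ for some $k\equiv i\pmod n$;
* $Q_{t,i}(d)$ iff $t<u$, or $t=u$ and $d=(t,k)$ for some $k<m$.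

*Persistence.* Let $(u,m)\le(u',m')$. Then $u\le u'$, so $N_s$ persists; $P_{t,i}$ does not depend on the world. For $Q_{t,i}$: if $t<u$, then $t<u'$. If $t=u$ and $k<m$, then either $u'=u$ and $k<m\le m'$, or $t=u<u'$.

*The meaning of $r_t$ and $c_t$.* For $w=(u,m)$ we have $w\Vdash r_t$ iff $t\le u$ (for $t=r$ both sides always hold). Hence $w\Vdash c_t$ iff some child of $t$ is $\le u$, which in a finite tree means $t<u$.

*Items 1–7 are forced everywhere.* Since all worlds are considered, it is enough to check at an arbitrary $w=(u,m)$, with elements of $D_w$, that the premise of each item being forced makes the conclusion forced.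

* (1) If $s\le u$ and $s$ is a child of $t$, then $t\le u$.
* (2) The nodes $\le u$ form a chain, so two distinct siblings are not both $\le u$.
* (3) If $P_{t,i}(d)$ at $w$, then $d=(t,k)\le(u,m)$, so $t\le u$.
* (4) If $t<u$, then $Q_{t,i}(d)$ at $w$ for all $d\in D_w$.
* (5) Suppose $P_{t,i}((t,k))$ and $P_{t,j}((t,l))$ at $w$ with $i\ne j$. As $i,j\in\{1,\dots,n\}$ are distinct, $k\not\equiv l\pmod n$, so $k\ne l$; also $t\le u$. If $t<u$, both $Q$'s hold. If $t=u$, then $k,l\le m$, so the smaller of them is $<m$ and the corresponding $Q$ holds.
* (6) No world $(t,m)$ forces $b_{t,i}$: take $k\ge m$ with $k\equiv i\pmod n$; at $(t,k)\ge(t,m)$ the element $(t,k)$ satisfies $P_{t,i}$ but not $Q_{t,i}$. So if $w\Vdash r_t\wedge b_{t,i}$, then $t\le u$ and $t\ne u$, hence $t<u$ and $w\Vdash c_t$.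
* (7) Let $s$ be a child of $t$. No world $(t,m)$ forces $r_s\to c_s$, because $(s,0)\ge(t,m)$ forces $r_s$ but not $c_s$. So if $w\Vdash r_t\wedge(r_s\to c_s)$, then $t\le u$ and $t\neq u$, hence $t<u$ and $w\Vdash c_t$.

So $(r,0)\Vdash\sigma$. And $(r,0)\nVdash c_r$, since $r<r$ is false. Hence $(r,0)\nVdash\varepsilon$ and $\mathsf{IQC}\nvdash\varepsilon$.

(In this model $\exists x(\Box P_{t,i}(x)\wedge\neg\Box Q_{t,i}(x))$ holds at $(u,m)$ iff $t=u$ and $m\equiv i\pmod n$. Indeed, a witness $(t,k)\le(u,m)$ without $Q_{t,i}$ must have $t=u$ and $m\le k\le m$.)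

## 8. Recovering the frame inside $\mathsf{QS4}$

It remains to prove $\mathsf M\vdash\varepsilon^t$. We first translate $\sigma$, then define a closed formula $p_u$ for each point $u$ of $F'$ and show that these formulas behave like the points, and finally substitute them into $\alpha$.

**Step 4: translating $\sigma$.** Let
$$\rho_t=r_t^t,\qquad \gamma_t=c_t^t=\bigvee_{s\text{ child of }t}\rho_s,\qquad e_t=\rho_t\wedge\neg\gamma_t,\qquad Z_{t,i}=\exists x\big(\Box P_{t,i}(x)\wedge\neg\Box Q_{t,i}(x)\big).$$
Read $e_t$ as "we are at $t$". Note that $\rho_r=\Box(\bot\to\bot)$ is provable and that $\rho_t\to\Box\rho_t$ by (F2). Let $\sigma^*$ be the conjunction of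

* (1′) $\rho_s\to\rho_t$, for $s$ a child of $t$;
* (2′) $\neg(\rho_s\wedge\rho_{s'})$, for distinct siblings $s,s'$;
* (3′) $Z_{t,i}\to\rho_t$;
* (4′) $Z_{t,i}\to\neg\gamma_t$;
* (5′) $\neg(Z_{t,i}\wedge Z_{t,j})$, for $i\ne j$;
* (6′) $\rho_t\wedge\Box\neg Z_{t,i}\to\gamma_t$;
* (7′) $\rho_t\wedge\Box(\rho_s\to\gamma_s)\to\gamma_t$, for $s$ a child of $t$.

Then
$$\mathsf{QS4}\vdash\sigma^t\to\Box\sigma^*. \tag{3}$$
Since $\Box$ commutes with conjunction, it suffices that the translation of each item $k$ implies $\Box(k')$. Items 1, 2 and 7 translate literally to $\Box(1')$, $\Box(2')$, $\Box(7')$. Item 6 translates to $\Box(\rho_t\wedge b_{t,i}^t\to\gamma_t)$, and $b_{t,i}^t\leftrightarrow\Box\neg Z_{t,i}$ by (F3). For the other three items we drop inner boxes. Item 3 gives $\Box\forall x(\Box P_{t,i}(x)\to\rho_t)$, and any witness of $Z_{t,i}$ then yields $\rho_t$. Item 4 gives $\Box\forall x(\gamma_t\to\Box Q_{t,i}(x))$, so $\gamma_t$ contradicts any witness of $Z_{t,i}$. Item 5 gives $\Box\neg(Z_{t,i}\wedge Z_{t,j})$ by the argument used for $T_3$ in the proof of Theorem 1.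

**Boxing rule.** If $\mathsf{QS4}\vdash\Box\sigma^*\to\chi$, then $\mathsf{QS4}\vdash\Box\sigma^*\to\Box\chi$: apply necessitation, distribute, and use $\Box\sigma^*\to\Box\Box\sigma^*$. The same holds with any $\mathsf M\supseteq\mathsf{QS4}$ in place of $\mathsf{QS4}$. In particular, if $\varphi\to\psi$ is derivable under $\Box\sigma^*$, then so are $\Box\varphi\to\Box\psi$ and $\Diamond\varphi\to\Diamond\psi$.

**Step 5: formulas that behave like the points of $F'$.** Define closed formulas
$$p_{t,i}=Z_{t,i}\ \ (i<n),\qquad p_{t,n}=e_t\wedge\neg\bigvee_{i<n}Z_{t,i}.$$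
The last point of each cluster takes whatever time the other points leave, so that at every moment some point holds.

**Claim.** $\mathsf{QS4}$ proves that $\Box\sigma^*$ implies each of the following, for $u=(t,i)$ and $v=(s,j)$ in $F'$:

* **(a)** $\neg(p_u\wedge p_v)$ for $u\ne v$;
* **(b)** $\bigvee_{u\in F'}p_u$;
* **(c)** $p_u\to\Diamond p_v$ if $uRv$;
* **(d)** $p_u\to\neg\Diamond p_v$ if not $uRv$.

*Proof.* Work under $\Box\sigma^*$; in particular $\sigma^*$ holds, and the boxing rule is available. By (3′) and (4′) for $i<n$, and by definition for $i=n$,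
$$p_{t,i}\to e_t. \tag{4}$$

We need two auxiliary facts about the tree.

(†) *If $t<s$, then $\rho_s\to\gamma_t$.* Let $s'$ be the child of $t$ with $s'\le s$. Iterating (1′) down from $s$ to $s'$ gives $\rho_s\to\rho_{s'}$, and $\rho_{s'}$ is a disjunct of $\gamma_t$.

(‡) *If $t,s$ are incomparable, then $\neg(\rho_t\wedge\rho_s)$.* The longest common initial segment of $t$ and $s$ has distinct children $t'\le t$ and $s'\le s$. By (1′), $\rho_t\wedge\rho_s\to\rho_{t'}\wedge\rho_{s'}$, which (2′) forbids.

(a) Let $t=s$ and $i\ne j$. If $i,j<n$, this is (5′). If one of them is $n$, it is the definition of $p_{t,n}$. Let $t\ne s$. By (4) it suffices to refute $e_t\wedge e_s$. If $t<s$, then $e_s\to\rho_s\to\gamma_t$ by (†), contradicting $e_t$; the case $s<t$ is symmetric. If $t,s$ are incomparable, use (‡).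

(b) Classically, $\rho_t$ implies $e_t\vee\gamma_t$, that is, $e_t$ or $\rho_s$ for some child $s$ of $t$. For a leaf, $\gamma_t=\bot$, so $\rho_t\to e_t$. By induction from the leaves downward, $\rho_t\to\bigvee_{s\ge t}e_s$. Since $\rho_r$ is provable, $\bigvee_te_t$ follows. Moreover $e_t\to\bigvee_ip_{t,i}$ by the definition of $p_{t,n}$.

(c) First, $e_t\to\Diamond Z_{t,i}$ for all $i\le n$: by (6′), $\rho_t\wedge\neg\gamma_t$ implies $\neg\Box\neg Z_{t,i}$. Second, $Z_{t,i}\to p_{t,i}$ for all $i\le n$. This is trivial for $i<n$. For $i=n$, $Z_{t,n}$ implies $e_t$ by (3′) and (4′), and implies $\neg Z_{t,j}$ for $j<n$ by (5′). With the boxing rule,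
$$e_t\to\Diamond p_{t,i}\qquad(i\le n). \tag{5}$$
Third, for $s$ a child of $t$, (7′) shows that $e_t$ implies $\neg\Box(\rho_s\to\gamma_s)$, i.e. $e_t\to\Diamond e_s$. Going along the path from $t$ to any $s\ge t$, using the boxing rule at each step and $\Diamond\Diamond\chi\to\Diamond\chi$ (and $e_t\to\Diamond e_t$ if $s=t$), we get $e_t\to\Diamond e_s$. Then (5) for $s$, boxed, gives $e_t\to\Diamond\Diamond p_{s,j}\to\Diamond p_{s,j}$. By (4), $p_{t,i}\to\Diamond p_{s,j}$ whenever $t\le s$.

(d) Let $t\not\le s$. If $s<t$, then $\rho_t\to\gamma_s\to\neg e_s$ by (†). If $t,s$ are incomparable, then $\rho_t\to\neg\rho_s\to\neg e_s$ by (‡). So $\rho_t\to\neg e_s$ in both cases, and by the boxing rule $\Box\rho_t\to\Box\neg e_s$. Also $\Box\neg e_s\to\Box\neg p_{s,j}$, by (4) boxed. Hence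
$$p_{t,i}\to\rho_t\to\Box\rho_t\to\Box\neg e_s\to\Box\neg p_{s,j},$$
and $\Box\neg p_{s,j}$ is equivalent to $\neg\Diamond p_{s,j}$. This proves the claim.

The step $\rho_t\to\Box\rho_t$ in (d) is where we use that "having reached $t$" is an intuitionistic statement, hence permanent. The formulas $Z_{t,i}$ are not translations of intuitionistic formulas and need not be permanent, and this is what allows several of them to share one node.

**Step 6: truth in $F'$ becomes provability.** For each variable $q$ of $\alpha$ let $A_q=\bigvee_{u\in V(q)}p_u$ (with $\bot$ for the empty disjunction), and write $\beta[A]$ for the result of substituting $A_q$ for each $q$ in $\beta$. By induction on subformulas $\beta$ of $\alpha$, for every $u\in F'$, $\mathsf{QS4}$ proves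
$$\Box\sigma^*\to(p_u\to\beta[A])\ \text{ if }F',V,u\models\beta,\qquad \Box\sigma^*\to(p_u\to\neg\beta[A])\ \text{ otherwise.} \tag{6}$$

* *Variables.* If $u\in V(q)$, then $p_u$ is a disjunct of $A_q$. If $u\notin V(q)$, then by (a) $p_u$ refutes every disjunct of $A_q$.
* *Boolean cases.* Immediate from the induction hypothesis.
* *$\Box\beta$ true at $u$.* By (b) boxed, $\Box\bigvee_{v\in F'}p_v$. By (d), $p_u\to\Box\neg p_v$ for every $v$ not seen by $u$. So $p_u\to\Box\bigvee_{uRv}p_v$. Each $v$ with $uRv$ satisfies $\beta$, so $p_v\to\beta[A]$ by the induction hypothesis; boxing it gives $p_u\to\Box\beta[A]$.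
* *$\Box\beta$ false at $u$.* There is $v$ with $uRv$ and $\beta$ false at $v$. By (c) and the induction hypothesis boxed, $p_u\to\Diamond p_v\to\Diamond\neg\beta[A]$, so $p_u\to\neg\Box\beta[A]$.

**Step 7: using $\alpha$.** By (2) and (6), $\mathsf{QS4}\vdash\Box\sigma^*\to(p_{r,i_0}\to\neg\alpha[A])$. Since $\alpha[A]$ is a predicate substitution instance of $\alpha$, $\mathsf M\vdash\alpha[A]$, and so
$$\mathsf M\vdash\Box\sigma^*\to\neg p_{r,i_0},\qquad\text{hence}\qquad \mathsf M\vdash\Box\sigma^*\to\Box\neg p_{r,i_0}$$
by the boxing rule for $\mathsf M$. On the other hand, by (5), $\Box\sigma^*$ implies $e_r\to\Diamond p_{r,i_0}$. Therefore $\mathsf M\vdash\Box\sigma^*\to\neg e_r$. Since $e_r=\rho_r\wedge\neg\gamma_r$ and $\rho_r$ is provable, $\mathsf M\vdash\Box\sigma^*\to\gamma_r$. By (3), $\mathsf M\vdash\sigma^t\to\gamma_r$, and $\gamma_r=c_r^t$. Necessitation gives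
$$\mathsf M\vdash\Box(\sigma^t\to c_r^t)=\varepsilon^t.$$
So $\varepsilon\in\rho\mathsf M$, while $\varepsilon\notin\mathsf{IQC}$ by Step 3, and $\varepsilon$ contains only unary predicates. Hence $\rho\mathsf M\ne\mathsf{IQC}$, and with the deduction made after its statement, Theorem 2 is proved. $\blacksquare$
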